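\title{Deciding whether an integral matrix is conjugacy distinguished}

\begin{abstract}
An element $T$ of $\mathrm{GL}_n(\mathbb Z)$ is conjugacy distinguished if every element of $\mathrm{GL}_n(\mathbb Z)$ that is not conjugate to $T$ can be told apart from $T$, up to conjugacy, in some finite quotient of $\mathrm{GL}_n(\mathbb Z)$. We give an algorithm that decides whether a given $T$ has this property. For $n\le 2$ every $T$ has it. For $n\ge 3$ the conjugacy classes that no finite quotient separates from the class of $T$ are in bijection with a finite abelian group $\mathcal K(T)$, the kernel of a norm map on a generalized ray class group, and the order of $\mathcal K(T)$ is computable from $T$. We also show how to list these classes, give a class field criterion when the characteristic polynomial of $T$ is irreducible, and show that the number of classes is unbounded for each fixed $n\ge3$.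
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$. An element $T\in\mathrm{GL}_n(\mathbb Z)$ is \emph{conjugacy distinguished} if for every $T'\in\mathrm{GL}_n(\mathbb Z)$ either $T'$ is conjugate to $T$ in $\mathrm{GL}_n(\mathbb Z)$, or there is a homomorphism $\varphi$ from $\mathrm{GL}_n(\mathbb Z)$ onto a finite group in which $\varphi(T)$ and $\varphi(T')$ are not conjugate. A group all of whose elements have this property is called \emph{conjugacy separable}.

A finite quotient in which $T$ and $T'$ have non-conjugate images is a finite certificate that $T$ and $T'$ are not conjugate, and $T$ is conjugacy distinguished when such a certificate exists against every non-conjugate $T'$. To measure the failure, let $\mathcal G(T)$ be the set of all $T'\in\mathrm{GL}_n(\mathbb Z)$ whose image is conjugate to the image of $T$ in every finite quotient of $\mathrm{GL}_n(\mathbb Z)$. This set is a union of conjugacy classes and contains $T$. We write $\kappa(T)$ for the number of classes in it, so that $T$ is conjugacy distinguished if and only if $\kappa(T)=1$.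

By a theorem of Stebe, for every $n\ge3$ there are elements of $\mathrm{GL}_n(\mathbb Z)$ that are not conjugacy distinguished. This leads to the following problem of Eick, Hofmann and O'Brien \cite{EHO}: \emph{is there an algorithm which, given $n$ and $T\in\mathrm{GL}_n(\mathbb Z)$, decides whether $T$ is conjugacy distinguished?} The definition quantifies over infinitely many matrices $T'$ and, for each of them, over infinitely many finite quotients, so it suggests no terminating procedure. By an algorithm we mean a Turing-computable procedure; we make no claim about running time.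

\begin{theorem}\label{thm:main}
There is an algorithm which, given $n$ and $T\in\mathrm{GL}_n(\mathbb Z)$, decides whether $T$ is conjugacy distinguished. For $n\le2$ every $T$ is conjugacy distinguished. For $n\ge3$ the conjugacy classes in $\mathcal G(T)$ are in bijection with the elements of an explicit finite abelian group $\mathcal K(T)$ whose order is computable from $T$, and $T$ is conjugacy distinguished if and only if $\mathcal K(T)=1$.
\end{theorem}

Which answer should one expect? For $n\ge3$ the congruence subgroup property says that every finite quotient of $\mathrm{GL}_n(\mathbb Z)$ factors through reduction modulo some integer $m$. One is then tempted to guess that $\mathcal G(T)$ consists of the matrices conjugate to $T$ in $\mathrm{GL}_n(\mathbb Z_p)$ for every prime $p$, and that $\kappa(T)$ is a class number, measuring the failure of a local-to-global principle. The guess needs a correction. Reduction $\mathrm{GL}_n(\mathbb Z)\to\mathrm{GL}_n(\mathbb Z/m)$ is not onto in general: its image consists of the matrices of determinant $\pm1$. So the local conjugating matrices must have determinant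 $\pm1$, with one sign for all primes. This condition cuts a subgroup out of the class group, and that subgroup is $\mathcal K(T)$. The correction matters: for $S=\left(\begin{smallmatrix}3&10\\1&3\end{smallmatrix}\right)$ the local-to-global principle fails for both $S\oplus I_2$ and $S\oplus S$ in $\mathrm{GL}_4(\mathbb Z)$, yet only the second matrix is conjugacy distinguished (Section~\ref{sec:example} and Example~\ref{ex:SS}).

The proof has four steps. First, the classes in $\mathcal G(T)$ are identified with double cosets in the adelic centralizer of $T$ (Sections~\ref{sec:quotients} and~\ref{sec:cosets}). Second, the centralizer, which is in general neither commutative nor semisimple, is mapped by a tuple of determinants to a product $C$ of number fields, and an approximation argument shows that this map loses nothing (Sections~\ref{sec:centralizer} and~\ref{sec:abelian}); the outcome is the adelic description of $\mathcal K(T)$ in Theorem~\ref{thm:A}. Third, all conditions are brought down to an explicit finite modulus, which gives the description by ideals in Theorem~\ref{thm:B}. Fourth, the resulting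 finite group is counted (Theorem~\ref{thm:correct}). Section~\ref{sec:complements} contains consequences that the algorithm does not need.

All results are unconditional. Beyond textbook facts, which are recalled where they are used, we rely on Dyer's theorem \cite{Dyer} for $n=2$, on the congruence subgroup property \cite{BLS,Mennicke} for $n\ge3$, and on standard algorithms of algebraic number theory \cite{Cohen,Lenstra}. Class field theory and the list of primes $p$ for which $\mathbb Q(\zeta_p)$ has class number one \cite{Washington} appear only in Section~\ref{sec:complements}.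

\section{Finite quotients of $\mathrm{GL}_n(\mathbb Z)$}\label{sec:quotients}

\begin{proposition}\label{prop:small}
For $n\le2$ every element of $\mathrm{GL}_n(\mathbb Z)$ is conjugacy distinguished.
\end{proposition}

\begin{proof}
The group $\mathrm{GL}_1(\mathbb Z)$ is finite, so the identity map is a finite quotient. For $n=2$ we use Dyer's theorem \cite{Dyer}: a group with a free normal subgroup of finite index is conjugacy separable. Let $G=\mathrm{SL}_2(\mathbb Z)\cong\mathbb Z/4*_{\mathbb Z/2}\mathbb Z/6$. Its abelianization is generated by $a,b$ with $4a=6b=0$ and $2a=3b$; it is $\mathbb Z/12$, with $a=3$ and $b=2$, and both factors inject into it. Hence the commutator subgroup $G'$ meets every conjugate of the two factors trivially. These conjugates are the vertex stabilizers of the tree on which the amalgam acts without inversion, so $G'$ acts freely on a tree and is free. It has index $12$ in $G$, and it is normal in $\mathrm{GL}_2(\mathbb Z)$ because it is characteristic in the normal subgroup $G$.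
\end{proof}

From now on $n\ge3$, unless stated otherwise. Let $\widehat{\mathbb Z}=\varprojlim\mathbb Z/m=\prod_p\mathbb Z_p$, a compact ring containing $\mathbb Z$ diagonally, and let $\Gamma(m)$ be the kernel of $\mathrm{GL}_n(\mathbb Z)\to\mathrm{GL}_n(\mathbb Z/m)$. The congruence subgroup property \cite{BLS,Mennicke} states that for $n\ge3$ every subgroup of finite index in $\mathrm{SL}_n(\mathbb Z)$ contains $\Gamma(m)\cap\mathrm{SL}_n(\mathbb Z)$ for some $m$. It allows us to replace all finite quotients by a single compact group.

\begin{lemma}\label{lem:Zhat}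
Let $n\ge3$ and $T,T'\in\mathrm{GL}_n(\mathbb Z)$. Then $T'\in\mathcal G(T)$ if and only if there is $g\in\mathrm{GL}_n(\widehat{\mathbb Z})$ with $\det g\in\{\pm1\}$ and $gT'g^{-1}=T$.
\end{lemma}

Here $\pm1$ are the diagonal elements of $\widehat{\mathbb Z}$: the sign of $\det g_p$ does not depend on $p$.

\begin{proof}
For $m\ge3$ an element of $\Gamma(m)$ has determinant $\pm1$ congruent to $1$ modulo $m$, so $\Gamma(m)\subset\mathrm{SL}_n(\mathbb Z)$. By the congruence subgroup property, the kernel of any homomorphism from $\mathrm{GL}_n(\mathbb Z)$ to a finite group therefore contains some $\Gamma(m)$. Hence $T'\in\mathcal G(T)$ if and only if $T$ and $T'$ are conjugate in $\mathrm{GL}_n(\mathbb Z)/\Gamma(m)$ for every $m$, that is,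
\begin{equation}\label{eq:modm}
\text{for every $m$ there is $g_m\in\mathrm{GL}_n(\mathbb Z)$ with $g_mT'\equiv Tg_m \pmod m$.}
\end{equation}

Assume \eqref{eq:modm}. The sets $X_m=\{g\in\mathrm{GL}_n(\widehat{\mathbb Z}):\det g\in\{\pm1\},\ gT'\equiv Tg \bmod m\}$ are closed in the compact group $\mathrm{GL}_n(\widehat{\mathbb Z})$, they are nonempty since $g_m\in X_m$, and $X_{mm'}\subset X_m\cap X_{m'}$. So they have a common element $g$, and $gT'-Tg\in\bigcap_m mM_n(\widehat{\mathbb Z})=0$.

Conversely, let $g$ be as in the lemma and fix $m$. The map $\mathrm{SL}_n(\mathbb Z)\to\mathrm{SL}_n(\mathbb Z/m)$ is onto, and $\mathrm{diag}(-1,1,\dots,1)$ lies in $\mathrm{GL}_n(\mathbb Z)$. So every matrix of determinant $\pm1$ over $\mathbb Z/m$ lifts to $\mathrm{GL}_n(\mathbb Z)$, and a lift $g_m$ of $g\bmod m$ satisfies \eqref{eq:modm}.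
\end{proof}

The first sentences of this proof are the only place where $n\ge3$ is used on the way to Theorem~\ref{thm:main}; Remark~\ref{rem:n2} shows what happens for $n=2$.

\section{An example worked by hand}\label{sec:example}

Let $O=\mathbb Z[\sqrt{10}]$ and $\mathfrak p=(2,\sqrt{10})\subset O$. Multiplication by the unit $3+\sqrt{10}$ has, on the basis $1,\sqrt{10}$ of $O$ and on the basis $2,\sqrt{10}$ of $\mathfrak p$, the matrices
\[
S=\begin{pmatrix}3&10\\1&3\end{pmatrix},\qquad S'=\begin{pmatrix}3&5\\2&3\end{pmatrix},
\]
both of determinant $-1$. Over any commutative ring without additive torsion, the equation $gS'=Sg$ for $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ reads, after subtracting $3g$ from both sides, $\left(\begin{smallmatrix}2b&5a\\2d&5c\end{smallmatrix}\right)=\left(\begin{smallmatrix}10c&10d\\a&b\end{smallmatrix}\right)$. Its solutions are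
\[
g(c,d)=\begin{pmatrix}2d&5c\\c&d\end{pmatrix},\qquad \det g(c,d)=2d^2-5c^2 .
\]
Three observations follow.
\begin{enumerate}
\item[(i)] \emph{$S$ and $S'$ are conjugate in $\mathrm{GL}_2(\mathbb Z_p)$ for every $p$.} Take $g_p=g(0,1)$, of determinant $2$, for $p\ne2$, and $g_2=g(1,0)$, of determinant $-5$.
\item[(ii)] \emph{No conjugating matrix over $\mathbb Z_5$ has determinant $\pm1$.} Indeed $2d^2\equiv\pm1\pmod5$ means $d^2\equiv\pm3$, while the squares modulo $5$ are $0,1,4$. In particular $S$ and $S'$ are not conjugate in $\mathrm{GL}_2(\mathbb Z)$, and the image of $\mathrm{GL}_2(\mathbb Z)$ in $\mathrm{GL}_2(\mathbb Z/5)$ separates them.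
\item[(iii)] \emph{One extra dimension destroys this certificate.} Let $n\ge3$, $T=S\oplus I_{n-2}$ and $T'=S'\oplus I_{n-2}$. The matrices $g_p\oplus\mathrm{diag}((\det g_p)^{-1},1,\dots,1)$ form an element of $\mathrm{SL}_n(\widehat{\mathbb Z})$ that conjugates $T'$ to $T$, so $T'\in\mathcal G(T)$ by Lemma~\ref{lem:Zhat}. On the other hand, let $\gamma\in\mathrm{GL}_n(\mathbb Z)$ satisfy $\gamma T'=T\gamma$. Its off-diagonal blocks $X,Y$ satisfy $X=SX$ and $YS'=Y$, and they vanish because $\det(S-1)=\det(S'-1)=-6\ne0$. The upper left block of $\gamma$ then conjugates $S'$ to $S$ in $\mathrm{GL}_2(\mathbb Z)$, against (ii).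
\end{enumerate}
So $S\oplus I_{n-2}$ is not conjugacy distinguished, which proves Stebe's theorem for every $n\ge3$.

The example contains the whole mechanism. The matrix $g(c,d)$ represents multiplication by $\lambda=d+c\sqrt{10}/2$ as a map $\mathfrak p\to O$, and $\det g(c,d)=2N(\lambda)$, where $N$ is the field norm and $2$ is the norm of $\mathfrak p$. Observation (i) says that $\mathfrak p$ is locally principal. Non-conjugacy over $\mathbb Z$ says that $\mathfrak p$ is not principal. Observation (ii) compares the norm of the ideal $\mathfrak p$ with the determinants of the local automorphisms of $(\mathbb Z_5^2,S)$, which are the norms $a^2-10b^2$ of units and hence squares modulo $5$. In (iii) the centralizer has grown, every unit of $\mathbb Z_p$ is the determinant of a local automorphism, and the comparison carries no information. In general we shall find a class group, a norm map defined on it with values modulo the determinants of local automorphisms, and $\mathcal K(T)$ as the kernel.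

\section{Conjugacy classes as double cosets}\label{sec:cosets}

\subsection*{Adelic notation}
Let $\mathbb A_f=\mathbb Q\otimes\widehat{\mathbb Z}=\bigcup_m m^{-1}\widehat{\mathbb Z}$ be the ring of finite adeles: the tuples $(x_p)\in\prod_p\mathbb Q_p$ with $x_p\in\mathbb Z_p$ for almost all $p$. The subgroups $m\widehat{\mathbb Z}$ form a basis of neighborhoods of $0$. We use the elementary facts
\begin{equation}\label{eq:adelic}
\mathbb Q\cap\widehat{\mathbb Z}=\mathbb Z,\qquad \mathbb A_f=\mathbb Q+m\widehat{\mathbb Z}\ \ (m\ge1),\qquad \mathbb A_f^\times=\mathbb Q^\times\widehat{\mathbb Z}^\times,\qquad \mathbb Q^\times\cap\widehat{\mathbb Z}^\times=\{\pm1\}.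
\end{equation}
The second says that $\mathbb Q$ is dense in $\mathbb A_f$. For a finite-dimensional $\mathbb Q$-vector space or algebra $X$ put $\widehat X=X\otimes\mathbb A_f$ and $X_p=X\otimes\mathbb Q_p$; a basis identifies $\widehat X$ with a power of $\mathbb A_f$ and defines its topology, in which $X$ is dense. For a lattice $Y\subset X$, that is, the $\mathbb Z$-span of a basis, put $\widehat Y=Y\otimes\widehat{\mathbb Z}=\prod_pY_p$ with $Y_p=Y\otimes\mathbb Z_p$. Then $\widehat Y$ is open in $\widehat X$, $X\cap\widehat Y=Y$, and $\widehat Y/m\widehat Y=Y/mY$.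

Let $V=\mathbb Q^n$ and $L=\mathbb Z^n$. We need the decomposition
\begin{equation}\label{eq:GLn}
\mathrm{GL}_n(\mathbb A_f)=\mathrm{GL}_n(\mathbb Q)\,\mathrm{GL}_n(\widehat{\mathbb Z}).
\end{equation}
To see it, let $x\in\mathrm{GL}_n(\mathbb A_f)$ and choose $m$ with $m\widehat L\subset x\widehat L\subset m^{-1}\widehat L$. The group $Y=V\cap x\widehat L$ lies between $mL$ and $m^{-1}L$, so it is a lattice, and $Y/mL=x\widehat L/m\widehat L$ inside $m^{-1}L/mL=m^{-1}\widehat L/m\widehat L$. Hence $\widehat Y=x\widehat L$. Writing $Y=hL$ with $h\in\mathrm{GL}_n(\mathbb Q)$, we get $h\widehat L=x\widehat L$, that is, $h^{-1}x\in\mathrm{GL}_n(\widehat{\mathbb Z})$.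

\subsection*{The centralizer}
Fix $T\in\mathrm{GL}_n(\mathbb Z)$. Let $A$ be the centralizer of $T$ in $M_n(\mathbb Q)$ and $R=A\cap M_n(\mathbb Z)$, a subring that is a lattice in $A$. Both are kernels of the linear map $X\mapsto XT-TX$. Since $\mathbb A_f$ is flat over $\mathbb Q$ and $\widehat{\mathbb Z}$ is flat over $\mathbb Z$, the centralizers of $T$ in $M_n(\mathbb A_f)$ and $M_n(\widehat{\mathbb Z})$ are $\widehat A$ and $\widehat R=\prod_pR_p$. The inverse of a matrix commuting with $T$ commutes with $T$, so
\[
\widehat A\cap M_n(\widehat{\mathbb Z})=\widehat R,\qquad \widehat A\cap\mathrm{GL}_n(\widehat{\mathbb Z})=\widehat R^\times=\prod_pR_p^\times .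
\]

A matrix $T'\in\mathcal G(T)$ is conjugate to $T$ in two ways, rationally and over $\widehat{\mathbb Z}$. The discrepancy between the two conjugating matrices commutes with $T$, and it is the invariant that we attach to $T'$.

\begin{proposition}\label{prop:cosets}
Let $\mathcal X=\{x\in\widehat A^\times:\det x\in\mathbb Q^\times\det(\widehat R^\times)\}$. The conjugacy classes in $\mathcal G(T)$ are in bijection with $A^\times\backslash\mathcal X/\widehat R^\times$, and the class of $T$ corresponds to the double coset of $1$. The double coset of $x\in\mathcal X$ corresponds to the class of the matrix of $T$ on a $\mathbb Z$-basis of the lattice $V\cap x\widehat L$.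
\end{proposition}

\begin{proof}
Let $T'\in\mathcal G(T)$ and let $g$ be as in Lemma~\ref{lem:Zhat}. The matrices $T$ and $T'$ are similar over $\mathbb Q_p$; since the rational canonical form does not change under field extension, they are similar over $\mathbb Q$, say $hT'h^{-1}=T$ with $h\in\mathrm{GL}_n(\mathbb Q)$. Put $x=hg^{-1}$. Then $xTx^{-1}=hT'h^{-1}=T$ and $\det x=\pm\det h\in\mathbb Q^\times$, so $x\in\mathcal X$. Another choice of $h$ and $g$ has the form $ah$ and $r^{-1}g$ with $a\in A^\times$, $r\in\widehat R^\times$, and replaces $x$ by $axr$. If $T'$ is replaced by $\gamma^{-1}T'\gamma$ with $\gamma\in\mathrm{GL}_n(\mathbb Z)$, we may use $h\gamma$ and $g\gamma$, which give the same $x$. So we have a well-defined map from classes to double cosets, and $h=g=1$ shows that $T\mapsto1$.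

\emph{Injectivity.} Let $T''$, with conjugating matrices $h',g'$, have the same image as $T'$, say $h'g'^{-1}=ahg^{-1}r$. Then $\gamma=(ah)^{-1}h'=g^{-1}rg'$ lies in $\mathrm{GL}_n(\mathbb Q)\cap\mathrm{GL}_n(\widehat{\mathbb Z})=\mathrm{GL}_n(\mathbb Z)$, and $\gamma T''\gamma^{-1}=(ah)^{-1}T(ah)=h^{-1}Th=T'$.

\emph{Surjectivity.} Let $x\in\mathcal X$. Multiplying $x$ on the right by an element of $\widehat R^\times$ changes neither the double coset nor $x\widehat L$, so we may assume $\det x=q\in\mathbb Q^\times$. By \eqref{eq:GLn} write $x=hg^{-1}$ with $h\in\mathrm{GL}_n(\mathbb Q)$ and $g\in\mathrm{GL}_n(\widehat{\mathbb Z})$. Then $\det g=\det h/q\in\mathbb Q^\times\cap\widehat{\mathbb Z}^\times=\{\pm1\}$. Since $x$ commutes with $T$, the matrix $T'=h^{-1}Th$ equals $g^{-1}Tg$, so it lies in $\mathrm{GL}_n(\mathbb Q)\cap\mathrm{GL}_n(\widehat{\mathbb Z})=\mathrm{GL}_n(\mathbb Z)$. By Lemma~\ref{lem:Zhat}, $T'\in\mathcal G(T)$, and $T'$ maps to the double coset of $x$. Finally $V\cap x\widehat L=V\cap h\widehat L=hL$, and $T'$ is the matrix of $T$ on the basis formed by the columns of $h$.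
\end{proof}

In the example of Section~\ref{sec:example}, take $h=g(0,1)$ for the $2\times2$ block. Then $hg_p^{-1}=1$ for $p\ne2$, and $hg_2^{-1}=\frac15\left(\begin{smallmatrix}0&10\\1&0\end{smallmatrix}\right)$ is multiplication by $\sqrt{10}/5$, a generator of $\mathfrak p$ over $\mathbb Z_2$: the adele $x$ records local generators of the ideal.

\section{The centralizer and its determinants}\label{sec:centralizer}

If the characteristic polynomial of $T$ is irreducible, then $A$ is a number field and the double coset space is a subgroup of a class group. In general $A$ has a radical and matrix factors, and $A^\times\backslash\widehat A^\times/\widehat R^\times$ is only a set. We look for a multiplicative map $\nu$ from $A$ to a commutative algebra $C$ through which the determinant factors, and which is as fine as possible.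

Let $f_i$ be the distinct monic irreducible factors over $\mathbb Q$ of the characteristic polynomial of $T$, let $f=\prod_if_i$, $K_i=\mathbb Q[t]/(f_i)$, and let $V=\bigoplus_iV_i$ with $V_i=\ker f_i(T)^n$ be the primary decomposition. Let $T=T_s+s$ be the additive Jordan decomposition: $T_s,s\in\mathbb Q[T]$, $f(T_s)=0$ and $s$ is nilpotent. It can be computed by Newton's iteration $X_0=T$, $X_{r+1}=X_r-f(X_r)f'(X_r)^{-1}$ in $\mathbb Q[T]$. Indeed $f(T)$ is nilpotent and $f$ is coprime to $f'$, so $f'(X)$ is invertible for every $X\equiv T$ modulo $f(T)$; all $X_r$ satisfy this congruence, and $f(X_{r+1})\in f(X_r)^2\mathbb Q[T]$, so $f(X_r)=0$ and $X_r=T_s$ as soon as $2^r\ge n$.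

Letting $t$ act as $T_s$ makes $V_i$ a vector space over $K_i$, on which $s$ is a nilpotent $K_i$-linear map. A matrix commutes with $T$ if and only if it commutes with $T_s$ and $s$, so $A=\prod_i\mathrm{End}_{K_i[s]}(V_i)$. Decompose $V_i$ into cyclic $K_i[s]$-modules (Jordan blocks of $s$ over $K_i$) and collect those of equal length:
\[
V_i=\bigoplus_{e\ge1}W_{i,e}\otimes_{K_i}K_i[s]/(s^e).
\]
We index the nonzero spaces $W_{i,e}$ by $k=(i,e)$ and write $W_k=W_{i,e}$, $K_k=K_i$, $e_k=e$, $m_k=\dim_{K_i}W_{i,e}$. Thus there are $m_k$ blocks of length $e_k$ over $K_k$, and the same field may occur for several $k$. Fix a $K_k$-basis of each $W_k$ and put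
\[
B=\prod_k\mathrm{End}_{K_k}(W_k)=\prod_kM_{m_k}(K_k),\qquad C=\prod_kK_k,\qquad O_C=\prod_kO_{K_k}.
\]
We regard $B$ as a subalgebra of $A$ by letting it act on the first tensor factors.

\subsection*{A filtration by $A$-submodules}
The decomposition above is not preserved by $A$, but subspaces built from $V_i$ by images and kernels of powers of $s$ are. Fix $i$, and for $b,e\ge0$ let
\[
G_{b,e}=s^b\bigl(sV_i+\ker(s^e|V_i)\bigr).
\]
On the summand of length $e'$, the kernel of $s^e$ is everything if $e'\le e$, and is contained in the image of $s$ if $e'>e$. Therefore, with $(s^b)$ denoting the ideal generated by $s^b$ in $K_i[s]/(s^{e'})$,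
\[
G_{b,e}=\bigoplus_{e'\le e}W_{i,e'}\otimes(s^b)\ \oplus\ \bigoplus_{e'>e}W_{i,e'}\otimes(s^{b+1}).
\]
For fixed $b$ these submodules increase with $e$ from $G_{b,0}=s^{b+1}V_i$ to $G_{b,n}=s^bV_i$, so together they refine the chain $V_i\supset sV_i\supset\dots\supset s^nV_i=0$. For $e\ge1$ the quotient $G_{b,e}/G_{b,e-1}$ is $W_{i,e}\otimes(s^b)/(s^{b+1})$, computed in $K_i[s]/(s^e)$. It is $W_{i,e}\otimes s^b$ if $b<e$ and $0$ if $b\ge e$.

The algebra $A$ acts $K_i$-linearly on $G_{0,e}/G_{0,e-1}=W_{i,e}\otimes1\cong W_{i,e}$. These actions define a ring homomorphism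
\[
\pi:A\to B\qquad\text{with }\pi|_B=\mathrm{id}.
\]
For $0\le b<e$, multiplication by $s^b$ commutes with $A$, maps $G_{0,e}$ onto $G_{b,e}$ and $G_{0,e-1}$ onto $G_{b,e-1}$, and sends $w\otimes1$ to $w\otimes s^b$. So it induces an isomorphism of $A$-modules $G_{0,e}/G_{0,e-1}\to G_{b,e}/G_{b,e-1}$. We have shown:
\begin{equation}\label{eq:filtration}
\begin{array}{l}
\text{$V$ has a filtration by $A$-submodules whose nonzero graded pieces are the $W_k$,}\\
\text{with $A$ acting through $\pi$, and each $W_k$ occurs exactly $e_k$ times.}
\end{array}
\end{equation}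

Define multiplicative maps $\nu:A\to C$, $\delta:C\to\mathbb Q$ and $\beta:C\to B$ by
\[
\nu(a)=\bigl(\det\nolimits_{K_k}\pi(a)_k\bigr)_k,\qquad \delta(c)=\prod_kN_{K_k/\mathbb Q}(c_k)^{e_k},\qquad \beta(c)=\bigl(\mathrm{diag}(c_k,1,\dots,1)\bigr)_k,
\]
and let $J=\ker\pi$. In coordinates $\pi,\nu,\delta,\beta$ are polynomial maps with rational coefficients. The same formulas define continuous maps $\pi:\widehat A\to\widehat B$, $\nu:\widehat A\to\widehat C$, $\delta:\widehat C\to\mathbb A_f$, $\beta:\widehat C\to\widehat B$, which act prime by prime.

\begin{lemma}\label{lem:structure}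
\begin{enumerate}
\item[(a)] $J$ is a nilpotent ideal and $A=B\oplus J$; likewise for $\widehat J$, $\widehat A$, $\widehat B$.
\item[(b)] $\det a=\delta(\nu(a))$ for all $a\in\widehat A$.
\item[(c)] An element $a\in\widehat A$ is a unit if and only if $\nu(a)$ is a unit. The homomorphisms $\nu:A^\times\to C^\times$ and $\nu:\widehat A^\times\to\widehat C^\times$ are onto.
\item[(d)] $\nu(\widehat R)\subset\widehat O_C$ and $\nu(\widehat R^\times)\subset\widehat O_C^\times$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:filtration}, $J$ acts as zero on all graded pieces, so a product of $n$ elements of $J$ kills $V$. The splitting follows from $\pi|_B=\mathrm{id}$. Both statements survive tensoring with $\mathbb A_f$.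

(b) For $a\in A$, the determinant of $a$ on $V$ is the product of its determinants on the graded pieces, and the determinant over $\mathbb Q$ of a $K$-linear map $\psi$ is $N_{K/\mathbb Q}(\det_K\psi)$. By \eqref{eq:filtration} this gives the formula on $A$. It is an identity of polynomials over $\mathbb Q$, so it holds on $\widehat A$.

(c) If $\nu(a)$ is a unit, then $\pi(a)$ is a unit of $\widehat B=\prod_kM_{m_k}(\widehat K_k)$, and $a=\pi(a)(1+\theta)$ with $\theta=\pi(a)^{-1}(a-\pi(a))\in\widehat J$ nilpotent, so $a$ is a unit. The converse holds because $\nu$ is multiplicative and $\nu(1)=1$. Surjectivity follows from $\nu(\beta(c))=c$.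

(d) Let $r\in R$. By \eqref{eq:filtration} the eigenvalues of the $K_k$-linear map $\pi(r)_k$ are eigenvalues of the integral matrix $r$, hence algebraic integers, and so is their product $\nu(r)_k$. Thus $\nu(R)\subset O_C$. Since $R$ is dense in $\widehat R$ and $\widehat O_C$ is closed, $\nu(\widehat R)\subset\widehat O_C$. The statement for units follows by multiplicativity.
\end{proof}

The group of tuples of determinants of local automorphisms of $(L,T)$ is the main arithmetic invariant of $T$:
\[
U=\nu(\widehat R^\times)=\prod_pU_p\subset\widehat O_C^\times,\qquad U_p=\nu(R_p^\times).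
\]

\begin{example}\label{ex:unipotent}
Let $T=1+s\in\mathrm{GL}_3(\mathbb Z)$, where $s$ has the single nonzero entry $1$ in position $(1,2)$, and let $v_1,v_2,v_3$ be the standard basis. Here $K_i=\mathbb Q$, $W_{1,1}=\mathbb Qv_3$, $W_{1,2}=\mathbb Qv_2$, and the filtration is $0\subset\langle v_1\rangle\subset\langle v_1,v_3\rangle\subset V$. The algebra $A$ consists of the matrices $\left(\begin{smallmatrix}a&*&*\\0&a&0\\0&*&a'\end{smallmatrix}\right)$, which act on the graded pieces by $a,a',a$. So $C=\mathbb Q\times\mathbb Q$, $\nu=(a',a)$, $\delta(a',a)=a'a^2$ is the determinant, and $U=\widehat{\mathbb Z}^\times\times\widehat{\mathbb Z}^\times$.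
\end{example}

\section{From double cosets to an abelian group}\label{sec:abelian}

We claim that $\nu$ separates double cosets. The reason is that $\ker\nu$ is built from additive groups, namely $J$ and the elementary matrices, and additive groups see the density of $\mathbb Q$ in $\mathbb A_f$. The multiplicative group has no such property, since $\mathbb Q^\times\cap\widehat{\mathbb Z}^\times=\{\pm1\}$; this is why the quotient of $\widehat C^\times$ survives. To factor an adelic matrix into elementary matrices one must factor its components at all places with the same pattern, so that the parameters assemble into adeles. The next lemma provides such a pattern. For $i\ne j$ let $E_{ij}(t)$ be the matrix that differs from the identity only by the entry $t$ in position $(i,j)$.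

\begin{lemma}\label{lem:elementary}
For each $m\ge1$ there is a finite sequence of positions $(i_1,j_1),\dots,(i_c,j_c)$ with $i_l\ne j_l$ such that for every commutative local ring $\mathcal O$, every $g\in\mathrm{SL}_m(\mathcal O)$ can be written as $E_{i_1j_1}(t_1)\cdots E_{i_cj_c}(t_c)$ with $t_l\in\mathcal O$.
\end{lemma}

\begin{proof}
We use induction on $m$; for $m=1$ take the empty sequence. Let $m\ge2$ and let $x_1,\dots,x_m$ be the entries of the first column of $g$. They do not all lie in the maximal ideal, since $\det g=1$, so some $x_j$ is a unit. Left multiplication by $E_{ij}(t)$ adds $t$ times row $j$ to row $i$. First apply the operations in the positions $(2,j)$, for all $j\ne2$ in increasing order, to make $x_2$ a unit: if $x_2$ is already a unit take all parameters $0$; otherwise choose one unit $x_j$, take the parameter $1$ there and $0$ elsewhere, and note that the sum of a unit and a non-unit of a local ring is a unit. Next, the operation in position $(1,2)$ with parameter $(1-x_1)x_2^{-1}$ makes $x_1=1$. The operations in the positions $(i,1)$, $i\ge2$, clear the rest of the first column,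 and right multiplications in the positions $(1,j)$, $j\ge2$, clear the rest of the first row. What remains is $1\oplus g'$ with $g'\in\mathrm{SL}_{m-1}(\mathcal O)$, to which the induction hypothesis applies. The positions and their order depend neither on $g$ nor on $\mathcal O$, and $E_{ij}(t)^{-1}=E_{ij}(-t)$.
\end{proof}

Let $K$ be a number field. Recall that $\widehat K=K\otimes\mathbb A_f$ is the ring of tuples $(x_v)$, indexed by the finite places $v$ of $K$, with $x_v\in K_v$ and $x_v\in O_v$ for almost all $v$, and that $\widehat O_K=\prod_vO_v$. Given $g\in\mathrm{SL}_m(\widehat K)$, apply Lemma~\ref{lem:elementary} over $O_v$ at the places where $g_v$ is integral, which are almost all, and over the field $K_v$ at the others. The parameters are integral at almost all places, so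
\begin{equation}\label{eq:adelicelementary}
\mathrm{SL}_m(\widehat K)=\{E_{i_1j_1}(t_1)\cdots E_{i_cj_c}(t_c):\ t_1,\dots,t_c\in\widehat K\}.
\end{equation}

\begin{proposition}\label{prop:nu}
The map $\nu$ induces a bijection $A^\times\backslash\widehat A^\times/\widehat R^\times\to\widehat C^\times/C^\times U$.
\end{proposition}

\begin{proof}
Let $A^1=\ker(\nu|A^\times)$ and $\widehat A^1=\ker(\nu|\widehat A^\times)$. We give $\widehat A^1$ the topology induced from $\widehat A$.

\emph{$A^1$ is dense in $\widehat A^1$.} If $y\in\widehat A^1$, then $y=(1+\theta)\pi(y)$ with $\theta=y\pi(y)^{-1}-1\in\widehat J$ and $\pi(y)\in\prod_k\mathrm{SL}_{m_k}(\widehat K_k)$. Concatenate the sequences of positions in \eqref{eq:adelicelementary} for all $k$; let the $l$-th position belong to the factor $k_l$, and let $E_l(t)\in\widehat B$ be the corresponding elementary matrix. Then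
\[
\widehat J\times\prod_l\widehat K_{k_l}\to\widehat A^1,\qquad(\theta,(t_l))\mapsto(1+\theta)\prod_lE_l(t_l)
\]
is onto. It is polynomial, hence continuous, and it maps the dense subset $J\times\prod_lK_{k_l}$ into $A^1$. The image of a dense set under a continuous surjection is dense.

\emph{For $w\in\widehat A^\times$ the group $\widehat A^1\cap w\widehat R^\times w^{-1}$ is open in $\widehat A^1$.} This needs an argument, because $\widehat R^\times$ is not open in $\widehat A$. The set $w\widehat Rw^{-1}$ is open in $\widehat A$, as conjugation by $w$ is a homeomorphism. If $y\in\widehat A^1\cap w\widehat Rw^{-1}$, then $w^{-1}yw\in\widehat R$ has determinant $\delta(\nu(y))=1$ by Lemma~\ref{lem:structure}(b). Its inverse is its adjugate matrix and lies in $M_n(\widehat{\mathbb Z})\cap\widehat A=\widehat R$. So $\widehat A^1\cap w\widehat R^\times w^{-1}=\widehat A^1\cap w\widehat Rw^{-1}$.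

\emph{Conclusion.} The map of the proposition is well defined because $\widehat C^\times$ is commutative, $\nu(A^\times)\subset C^\times$ and $\nu(\widehat R^\times)=U$, and it is onto by Lemma~\ref{lem:structure}(c). Let $x,y\in\widehat A^\times$ with $\nu(y)\in C^\times\nu(x)U$. Since $A^\times\to C^\times$ and $\widehat R^\times\to U$ are onto, there are $a\in A^\times$ and $r\in\widehat R^\times$ such that $w=axr$ satisfies $\nu(w)=\nu(y)$. Put $z=yw^{-1}\in\widehat A^1$. Left multiplication by $z$ is a homeomorphism of $\widehat A^1$, so $z(\widehat A^1\cap w\widehat R^\times w^{-1})$ is open and nonempty, and it contains some $\gamma\in A^1$. Write $\gamma=zwr'w^{-1}=yr'w^{-1}$ with $r'\in\widehat R^\times$. Then $y=\gamma wr'^{-1}=\gamma a\,x\,rr'^{-1}\in A^\times x\widehat R^\times$.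
\end{proof}

\begin{theorem}\label{thm:A}
For $n\ge3$ the $\mathrm{GL}_n(\mathbb Z)$-conjugacy classes in $\mathcal G(T)$ are in bijection with the abelian group
\[
\mathcal K(T)=\{c\in\widehat C^\times:\delta(c)\in\mathbb Q^\times\delta(U)\}\,/\,C^\times U,
\]
and the class of $T$ corresponds to $1$. In particular, $T$ is conjugacy distinguished if and only if $\mathcal K(T)=1$.
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:structure}(b), $\det(\widehat R^\times)=\delta(U)$, and $\mathcal X$ is the preimage under $\nu$ of the subgroup $\{c:\delta(c)\in\mathbb Q^\times\delta(U)\}$ of $\widehat C^\times$, which contains $C^\times U$. Combine Propositions~\ref{prop:cosets} and~\ref{prop:nu}.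
\end{proof}

For the unipotent matrix of Example~\ref{ex:unipotent} we have $\widehat C^\times=C^\times U$ by \eqref{eq:adelic}, so it is conjugacy distinguished. For the next example, and for the next section, recall the dictionary between adeles and ideals. An element $x\in\widehat K^\times$ defines the fractional ideal $\mathfrak a=\prod_v\mathfrak p_v^{v(x_v)}$; this identifies $\widehat K^\times/\widehat O_K^\times$ with the group of fractional ideals and $\widehat K^\times/K^\times\widehat O_K^\times$ with the class group $\mathrm{Cl}(K)$. Moreover $N_{K/\mathbb Q}(x)\in\mathbb A_f^\times$ and the ideal norm $N(\mathfrak a)\in\mathbb Q_{>0}$ have the same valuation at every prime $p$.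

\begin{example}\label{ex:SS}
With the notation of Section~\ref{sec:example}, let $K=\mathbb Q(\sqrt{10})$, whose ring of integers is $O$, and $T=S\oplus S\in\mathrm{GL}_4(\mathbb Z)$. Then $L=O^2$, $A=M_2(K)$, $R=M_2(O)$, $C=K$, $\nu=\det_K$, $U=\widehat O^\times$ and $\delta=N_{K/\mathbb Q}$, so $\widehat C^\times/C^\times U=\mathrm{Cl}(K)$. This group is generated by $[\mathfrak p]$, with $\mathfrak p^2=(2)$: by Minkowski's bound $\frac12\sqrt{40}<4$ it is generated by $\mathfrak p$ and the two primes of norm $3$, whose product is $(3)$, and $(2+\sqrt{10})$, of norm $6$, is the product of $\mathfrak p$ with one of them. The class $[\mathfrak p]$ is represented by the adele $x$ with component $\sqrt{10}$ above $2$ and $1$ elsewhere. If $\delta(x)=qy$ with $q\in\mathbb Q^\times$ and $y\in\delta(U)$, then $q=\pm2$ by valuations and $y_5=\pm\frac12\equiv\pm3\pmod5$ is not a square modulo $5$, whereas the norm $a^2-10b^2$ of a unit of $\mathbb Z_5[\sqrt{10}]$ is. So $\mathcal K(T)=1$, and $S\oplus S$ is conjugacy distinguished. Yet $S\oplus S'$ is conjugate to $S\oplus S$ in every $\mathrm{GL}_4(\mathbb Z_p)$ and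 not in $\mathrm{GL}_4(\mathbb Z)$: a conjugation would be an isomorphism of $O$-modules $O\oplus\mathfrak p\cong O^2$, and second exterior powers would give $\mathfrak p\cong O$.
\end{example}

\section{Descent to a finite modulus}\label{sec:finite}

To compute with $\mathcal K(T)$ we must describe $U$ and $\delta(U)$ by finitely many congruences with an explicit modulus. The obstacle is that the splitting $A=B\oplus J$ is rational and need not respect the lattice $R$. Two integers control the defect. Let
\[
\Lambda=\prod_kM_{m_k}(O_{K_k})\subset B\subset A .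
\]
The group $\Lambda$ is finitely generated and contained in $A=\mathbb QR$, and $\pi(R)$ is finitely generated and contained in $B=\mathbb Q\Lambda$. So there are integers $M_0,D\ge1$ with
\[
M_0\Lambda\subset R,\qquad \pi(R)\subset D^{-1}\Lambda ;
\]
common denominators of the coordinates of generators with respect to $\mathbb Z$-bases give such integers explicitly. Fix one index, called $k=1$, and put
\[
\ell=e_1[K_1:\mathbb Q]\le n,\qquad M=4\,n!\,M_0\prod_k|\mathrm{disc}\,K_k|,\qquad F=\ell M,\qquad F_1=FD^n .
\]
The factor $n!$ ensures that $F$ and $M$ have the same prime divisors; the roles of $M_0$, $D^n$, the discriminants, and $4$ and $\ell$ appear in parts (a), (b), (c), (d) of the next lemma, in this order. Finally let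
\[
d=\gcd\nolimits_k(e_k),\qquad\delta_0(c)=\prod_kN_{K_k/\mathbb Q}(c_k)^{e_k/d},\qquad\text{so that }\delta=\delta_0^{\,d}.
\]
With respect to a $\mathbb Z$-basis of $O_C$ the map $\delta$ is a polynomial with integer coefficients. So it induces a homomorphism $(O_C/F)^\times\to(\mathbb Z/F)^\times$, again denoted by $\delta$, where $O_C/F=O_C/FO_C=\widehat O_C/F\widehat O_C=\prod_{p\mid M}O_{C,p}/FO_{C,p}$.

\begin{lemma}\label{lem:level}
\begin{enumerate}
\item[(a)] If $u\in\widehat O_C^\times$ and $u\equiv1\pmod M$, then $u\in U$. In particular each $U_p$ is open in $C_p$, and $U_p=O_{C,p}^\times$ for $p\nmid M$.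
\item[(b)] For $r\in\widehat R$ the residue $\nu(r)\bmod F$ depends only on $r\bmod F_1\widehat R$. Let $\overline U\subset O_C/F$ be the set of residues $\nu(r_0)\bmod F$, where $r_0\in R$ runs through representatives of the units of the finite ring $R/F_1R$. Then $\overline U$ is a subgroup of $(O_C/F)^\times$ and $U=\{u\in\widehat O_C^\times:u\bmod F\in\overline U\}$.
\item[(c)] For $p\nmid M$ we have $\delta(U_p)=(\mathbb Z_p^\times)^d$.
\item[(d)] Let $H=\delta(\overline U)\subset(\mathbb Z/F)^\times$. An element $z\in\prod_{p\mid M}\mathbb Z_p^\times$ lies in $\delta(\prod_{p\mid M}U_p)$ if and only if $z\bmod F\in H$.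
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both $u$ and $u^{-1}$ are congruent to $1$ modulo $M$, so $\beta(u)$ and $\beta(u)^{-1}=\beta(u^{-1})$ lie in $1+M\widehat\Lambda\subset\widehat R$. Hence $\beta(u)\in\widehat R^\times$ and $u=\nu(\beta(u))\in U$. Apply this to elements $u$ whose components away from one prime $p$ are $1$: the group $U_p$ contains the open subgroup $O_{C,p}^\times\cap(1+MO_{C,p})$, which is $O_{C,p}^\times$ if $p\nmid M$.

(b) Let $X,Y$ be $m_k\times m_k$ matrices with entries in $D^{-1}\widehat O_{K_k}$. Then $DX$ and $DY$ are integral, so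
\[
D^{m_k}\bigl(\det(X+F_1Y)-\det X\bigr)=\det(DX+F_1DY)-\det(DX)\in F_1\widehat O_{K_k}=FD^n\widehat O_{K_k}.
\]
As $m_k\le n$, we get $\det(X+F_1Y)-\det X\in F\widehat O_{K_k}$. Since $\pi(\widehat R)\subset D^{-1}\widehat\Lambda$, this proves the first claim.

Next, $\widehat R^\times\to(R/F_1R)^\times=\prod_{p\mid F_1}(R_p/F_1R_p)^\times$ is onto. Indeed, let $p\mid F_1$ and let $r,r'\in R_p$ be inverse to each other modulo $F_1$. Then $rr'$ and $r'r$ lie in $1+pR_p$, which consists of units because the geometric series converges in $R_p$; so $r\in R_p^\times$. At primes $p\nmid F_1$ take the component $1$. Together with the first claim this shows that $\overline U$ is the image of $U=\nu(\widehat R^\times)$ in $(O_C/F)^\times$, and so a subgroup. By (a) and $M\mid F$, the group $U$ contains the kernel of $\widehat O_C^\times\to(O_C/F)^\times$, so $U$ is the full preimage of $\overline U$.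

(c) A prime $p\nmid M$ divides no discriminant, so it is unramified in every $K_k$. For an unramified extension $K_v/\mathbb Q_p$ the norm $O_v^\times\to\mathbb Z_p^\times$ is onto; using one place $v$ above $p$, the norm $(O_{K_k}\otimes\mathbb Z_p)^\times\to\mathbb Z_p^\times$ is onto. Choose integers $a_k$ with $\sum_ka_ke_k/d=1$. Given $z\in\mathbb Z_p^\times$, pick $c_k$ of norm $z^{a_k}$; then $\delta_0(c)=z$. So $\delta_0(O_{C,p}^\times)=\mathbb Z_p^\times$, and the claim follows from (a) and $\delta=\delta_0^{\,d}$.

(d) If $z=\delta(u)$ with $u\in\prod_{p\mid M}U_p$, extend $u$ by $1$ at $p\nmid M$; then $u\bmod F\in\overline U$ by (b), and $z\bmod F=\delta(u\bmod F)\in H$. Conversely, if $z\bmod F\in H$, then by (b) there is $u\in\prod_{p\mid M}U_p$ with $z\delta(u)^{-1}\in\prod_{p\mid M}(1+F\mathbb Z_p)$. So it suffices to show $1+F\mathbb Z_p\subset\delta(U_p)$ for $p\mid M$. For $a\in\mathbb Z_p$, the element of $O_{C,p}^\times$ with component $1+Ma$ at $k=1$ and $1$ at $k\ne1$ lies in $U_p$ by (a), and $\delta$ maps it to $(1+Ma)^\ell$. The $p$-adic logarithm is an isomorphism from $1+p^j\mathbb Z_p$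 to $p^j\mathbb Z_p$ for $j\ge1$ if $p$ is odd and for $j\ge2$ if $p=2$. Since $p\mid M$ and $4\mid M$, it maps $1+M\mathbb Z_p$ onto $M\mathbb Z_p$ and $1+\ell M\mathbb Z_p$ onto $\ell M\mathbb Z_p$, whence $(1+M\mathbb Z_p)^\ell=1+F\mathbb Z_p$.
\end{proof}

We now translate Theorem~\ref{thm:A} into ideals. Let $\mathcal I$ be the group of tuples $\mathfrak a=(\mathfrak a_k)_k$, where $\mathfrak a_k$ is a fractional ideal of $O_{K_k}$ coprime to $M$, and let
\[
\mathcal N(\mathfrak a)=\prod_kN(\mathfrak a_k)^{e_k}\in\mathbb Q_{>0}.
\]
An element $c\in C^\times$ is \emph{coprime to $M$} if $c\in O_{C,p}^\times$ for all $p\mid M$. It then has a residue $c\bmod F\in(O_C/F)^\times$ and defines $(c)=(c_kO_{K_k})_k\in\mathcal I$; moreover $\delta(c)\bmod F=\delta(c\bmod F)$ and $\mathcal N((c))=|\delta(c)|$. Put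
\[
P_U=\{(c):c\in C^\times\text{ coprime to }M,\ c\bmod F\in\overline U\},\qquad
H^*=\begin{cases}\{\pm1\}H&\text{if $d$ is odd,}\\ H&\text{if $d$ is even.}\end{cases}
\]
Since $P_U$ contains all $(c)$ with $c\equiv1\pmod F$, the quotient $\mathcal I/P_U$ is a generalized ray class group. The case distinction in $H^*$ records whether the sign $-1$ allowed in Lemma~\ref{lem:Zhat} is available at the primes $p\nmid M$. For every $c\in C^\times$ coprime to $M$,
\begin{equation}\label{eq:sign}
\mathcal N((c))\equiv\delta(c)\quad\text{in }(\mathbb Z/F)^\times/H^*,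
\end{equation}
because $\delta(c)=\delta_0(c)^d>0$ if $d$ is even, and $-1\in H^*$ if $d$ is odd.

\begin{theorem}\label{thm:B}
The map $\mathcal N$ induces a homomorphism $\mathcal I/P_U\to(\mathbb Z/F)^\times/H^*$, and
\[
\mathcal K(T)\cong\ker\bigl(\mathcal N:\mathcal I/P_U\to(\mathbb Z/F)^\times/H^*\bigr).
\]
\end{theorem}

\begin{proof}
If $c$ is coprime to $M$ and $c\bmod F\in\overline U$, then $\delta(c)\bmod F\in H$, so $\mathcal N((c))\in H^*$ by \eqref{eq:sign}. This proves the first claim.

\emph{Ideals.} For $\mathfrak a\in\mathcal I$ let $x_{\mathfrak a}\in\widehat C^\times$ have component $1$ at the places above $M$ and a local generator of $\mathfrak a$ as component at the other places. Since $U_p=O_{C,p}^\times$ for $p\nmid M$, the class of $x_{\mathfrak a}$ modulo $U$ depends only on $\mathfrak a$, and we obtain a homomorphism $\mathcal I\to\widehat C^\times/C^\times U$.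

It is onto. Given $y\in\widehat C^\times$, the set $\prod_{p\mid M}y_pU_p$ is open in $\prod_{p\mid M}C_p$ by Lemma~\ref{lem:level}(a), so it contains an element $c$ of the dense subset $C$. This $c$ is invertible in $C_p$ for $p\mid M$, so all $c_k$ are nonzero and $c\in C^\times$. Then $c^{-1}y$ is the product of an element of $\prod_{p\mid M}U_p\subset U$ and an element with component $1$ above $M$, and the latter is $x_{\mathfrak a}$ for the tuple $\mathfrak a$ of ideals that it defines.

The kernel is $P_U$. An equation $x_{\mathfrak a}=cu$ with $c\in C^\times$, $u\in U$ says that $c\in U_p$ for $p\mid M$ and that $c$ generates $\mathfrak a$ locally at $p\nmid M$. So it is solvable if and only if $\mathfrak a=(c)$ for some $c\in C^\times$ lying in $\prod_{p\mid M}U_p$, and by Lemma~\ref{lem:level}(b) the last condition means that $c$ is coprime to $M$ and $c\bmod F\in\overline U$. Hence $\mathcal I/P_U\cong\widehat C^\times/C^\times U$.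

\emph{The determinant condition.} It remains to decide when $\delta(x_{\mathfrak a})=qy$ with $q\in\mathbb Q^\times$ and $y\in\delta(U)\subset\widehat{\mathbb Z}^\times$. The adele $\delta(x_{\mathfrak a})$ has the same valuations as $\mathcal N(\mathfrak a)$, so $q=\epsilon\mathcal N(\mathfrak a)$ with $\epsilon=\pm1$. The question is thus whether, for one of the two signs, $y=\epsilon\mathcal N(\mathfrak a)^{-1}\delta(x_{\mathfrak a})$ lies in $\delta(U)=\delta(\prod_{p\mid M}U_p)\times\prod_{p\nmid M}\delta(U_p)$.

At $p\nmid M$ we have $y_p=\epsilon w_p^d$, where $w=\delta_0(x_{\mathfrak a})\prod_kN(\mathfrak a_k)^{-e_k/d}$ and $w_p\in\mathbb Z_p^\times$ by the same comparison of valuations. By Lemma~\ref{lem:level}(c), $y_p\in\delta(U_p)$ if and only if $\epsilon\in(\mathbb Z_p^\times)^d$. This holds for all $p\nmid M$ if $\epsilon=1$ or $d$ is odd. If $\epsilon=-1$ and $d$ is even, it fails at every prime $p\equiv3\pmod4$ not dividing $M$, since $-1$ is not a square there, and there are infinitely many primes $p\equiv3\pmod4$. So the admissible signs are $\pm1$ for $d$ odd and $+1$ for $d$ even.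

At $p\mid M$ we have $y_p=\epsilon\mathcal N(\mathfrak a)^{-1}$. By Lemma~\ref{lem:level}(d), and since $H$ is a group, the conditions at all $p\mid M$ together say that $\epsilon\mathcal N(\mathfrak a)\bmod F\in H$.

So $\delta(x_{\mathfrak a})\in\mathbb Q^\times\delta(U)$ if and only if $\mathcal N(\mathfrak a)\bmod F\in H^*$.
\end{proof}

\section{The algorithm}\label{sec:algorithm}

We use standard algorithms for linear algebra over $\mathbb Z$ and over number fields, for factoring polynomials over $\mathbb Q$, and for computing rings of integers, class groups and generators of unit groups; see for instance \cite{Cohen,Lenstra}.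

\medskip
\noindent\textbf{Input:} $n$ and $T\in\mathrm{GL}_n(\mathbb Z)$. If $n\le2$, output ``conjugacy distinguished''. If $n\ge3$, proceed as follows.
\begin{enumerate}
\item[1.] Compute a $\mathbb Z$-basis of $R$, the kernel of $X\mapsto XT-TX$ on $M_n(\mathbb Z)$; it is a $\mathbb Q$-basis of $A$. Factor the characteristic polynomial, compute $T_s$ and $s$, and compute a Jordan basis of $s$ on each $V_i$ over $K_i$. This gives $K_k,W_k,m_k,e_k$ and $\pi$. Compute the rings $O_{K_k}$ and the integers $d,M_0,D,\ell,M,F,F_1$.
\item[2.] Run through the finite ring $R/F_1R$, find its units by a finite search for inverses, and compute $\overline U\subset(O_C/F)^\times$, $H=\delta(\overline U)$ and $H^*$.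
\item[3.] Compute tuples of integral ideals $\mathfrak b_1=(1),\mathfrak b_2,\dots,\mathfrak b_t$ coprime to $F$ that represent the elements of $\prod_k\mathrm{Cl}(K_k)$, each once. (Every ideal class contains an integral ideal coprime to $F$, so enumerating such ideals by norm finds them.) From generators of the unit groups compute the image $\mathcal E$ of $O_C^\times=\prod_kO_{K_k}^\times$ in $(O_C/F)^\times$.
\item[4.] Compute the finite set
\[
\Sigma=\{(j,\alpha):\ 1\le j\le t,\ \alpha\in(O_C/F)^\times,\ \mathcal N(\mathfrak b_j)\,\delta(\alpha)\in H^*\}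
\]
and the number $|\Sigma|/|\overline U\mathcal E|$.
\item[5.] Output ``conjugacy distinguished'' if this number is $1$, and ``not conjugacy distinguished'' otherwise.
\end{enumerate}

\begin{theorem}\label{thm:correct}
For $n\ge3$ the number of $\mathrm{GL}_n(\mathbb Z)$-conjugacy classes in $\mathcal G(T)$ is
\[
\kappa(T)=|\mathcal K(T)|=|\Sigma|\,/\,|\overline U\mathcal E| .
\]
So the algorithm decides whether $T$ is conjugacy distinguished. Equivalently, for $n\ge3$, $T$ is conjugacy distinguished if and only if
\begin{enumerate}
\item[(a)] $\mathcal N(\mathfrak b_j)\notin H^*\,\delta\bigl((O_C/F)^\times\bigr)$ for all $j\ne1$, and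
\item[(b)] $\{\alpha\in(O_C/F)^\times:\delta(\alpha)\in H^*\}=\overline U\mathcal E$.
\end{enumerate}
\end{theorem}

\begin{proof}
For $1\le j\le t$ and $\alpha\in(O_C/F)^\times$ choose a lift of $\alpha$ to $O_C$, again called $\alpha$; it lies in $C^\times$ and is coprime to $M$. Let $\Phi(j,\alpha)$ be the class of $\mathfrak b_j(\alpha)$ in $\mathcal I/P_U$. If $c,c'\in C^\times$ are coprime to $M$ and have the same residue modulo $F$, then $c/c'\equiv1\pmod F$, so $(c/c')\in P_U$. Hence $\Phi$ does not depend on the lift. It is onto: given $\mathfrak a\in\mathcal I$, write $\mathfrak a=\mathfrak b_j(c)$ with $c\in C^\times$; then $c$ is coprime to $M$, and $\mathfrak a$ has the class $\Phi(j,c\bmod F)$.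

We claim that $\Phi(j,\alpha)=\Phi(j',\alpha')$ if and only if $j=j'$ and $\alpha/\alpha'\in\overline U\mathcal E$ in $(O_C/F)^\times$. If $\mathfrak b_j(\alpha)=\mathfrak b_{j'}(\alpha')(c)$ with $c\bmod F\in\overline U$, then comparing ideal classes gives $j=j'$, so $\alpha=\alpha'c\eta$ with $\eta\in O_C^\times$, and we reduce modulo $F$. Conversely, if $\alpha/\alpha'\in\overline U\cdot(\eta\bmod F)$ with $\eta\in O_C^\times$, then $c=\alpha/(\alpha'\eta)$ is coprime to $M$, has residue in $\overline U$, and $(\alpha)=(\alpha')(c)$. So every fiber of $\Phi$ has $|\overline U\mathcal E|$ elements; in particular $\mathcal I/P_U$ is finite.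

By \eqref{eq:sign}, $\mathcal N(\mathfrak b_j(\alpha))\in H^*$ if and only if $(j,\alpha)\in\Sigma$. Thus $\Sigma=\Phi^{-1}(\ker\mathcal N)$ and $|\ker\mathcal N|=|\Sigma|/|\overline U\mathcal E|$. Theorems~\ref{thm:A} and~\ref{thm:B} give the formula for $\kappa(T)$, and with Proposition~\ref{prop:small} the correctness of the algorithm for all $n$.

The fiber of $\Phi$ over the trivial element is $\{1\}\times\overline U\mathcal E\subset\Sigma$, so $\kappa(T)=1$ if and only if $\Sigma=\{1\}\times\overline U\mathcal E$. Condition (a) says that $\Sigma$ contains no pair with $j\ne1$, and (b) says that the pairs with $j=1$ are those in $\{1\}\times\overline U\mathcal E$.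
\end{proof}

Proposition~\ref{prop:small} and Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:correct} together prove Theorem~\ref{thm:main}.

\section{Complements}\label{sec:complements}

\subsection{Listing the indistinguishable classes}

For $n\ge3$ one can compute a matrix in each of the $\kappa(T)$ classes of $\mathcal G(T)$. Proposition~\ref{prop:cosets} describes the class attached to $x$ by the lattice $V\cap x\widehat L$; we need a finite recipe for this lattice when $x=\beta(x_{\mathfrak a})$.

\begin{proposition}\label{prop:list}
Let $n\ge3$. Choose representatives $(j,\alpha)$ of $\Sigma$ modulo multiplication of $\alpha$ by $\overline U\mathcal E$, lift $\alpha$ to $O_C$, and let $\mathfrak a=\mathfrak b_j(\alpha)$, a tuple of integral ideals. Choose an integer $Q>0$ coprime to $M$ with $Q\in\mathfrak a_k$ for all $k$, for instance $Q=\prod_kN(\mathfrak a_k)$. Let $I\subset\Lambda$ be the right ideal of those $b\in\Lambda$ for which the first row of $b_k$ has entries in $\mathfrak a_k$, for all $k$, and put $L'=M\,IL+QL$. Then the matrices of $T$ on $\mathbb Z$-bases of these lattices $L'$ represent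 the classes in $\mathcal G(T)$, each once.
\end{proposition}

\begin{proof}
Let $x=\beta(x_{\mathfrak a})\in\widehat B^\times\subset\widehat A^\times$. Then $\nu(x)=x_{\mathfrak a}$. By the proofs of Theorems~\ref{thm:B} and~\ref{thm:correct}, the elements $x_{\mathfrak a}$ represent the elements of $\mathcal K(T)$, each once, so by Proposition~\ref{prop:nu} the elements $x$ lie in $\mathcal X$ and represent the double cosets in $\mathcal X$, each once. By Proposition~\ref{prop:cosets} it suffices to show $L'=V\cap x\widehat L$. Since $M\Lambda\subset R$, we have $QL\subset L'\subset L$, so $L'$ is a lattice, and we must check that $L'_p=x_pL_p$ for all $p$.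

If $p\mid M$, then $Q$ is a unit in $\mathbb Z_p$ and $x_p=1$, so $L'_p=L_p=x_pL_p$.

If $p\nmid M$, then $M$ is a unit in $\mathbb Z_p$, so $\Lambda_p\subset R_p$, $\Lambda_pL_p=L_p$ and $L'_p=I_pL_p+QL_p$. Left multiplication by $x_p$ multiplies the first rows by local generators of the $\mathfrak a_k$, so $I_p=x_p\Lambda_p$ and $I_pL_p=x_pL_p$. Since $Q\in\mathfrak a_k$, the matrix $Qx_p^{-1}$ lies in $\Lambda_p$, so $QL_p=x_p(Qx_p^{-1})L_p\subset x_pL_p$. Hence $L'_p=x_pL_p$.
\end{proof}

\subsection{Irreducible characteristic polynomial}

Let $n\ge3$ and let the characteristic polynomial of $T$ be irreducible. Then $s=0$ and $V$ has dimension one over $K=\mathbb Q[T]$. So $A=C=K$, $R$ is an order in $K$, $\nu=\mathrm{id}$, $U=\widehat R^\times$, $d=1$, $\delta=N=N_{K/\mathbb Q}$, and Theorem~\ref{thm:A} reads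
\begin{equation}\label{eq:irreducible}
\mathcal K(T)=\ker\bigl(N:\widehat K^\times/K^\times\widehat R^\times\to\mathbb A_f^\times/\mathbb Q^\times N(\widehat R^\times)\bigr).
\end{equation}
Both groups are Galois groups by class field theory, of which we recall what we need. Let $\mathbb I_K=K_\infty^\times\times\widehat K^\times$ be the idele group, with $K_\infty=K\otimes\mathbb R$. Finite abelian extensions $K'/K$ correspond bijectively, reversing inclusions, to open subgroups of finite index $\mathcal M\subset\mathbb I_K$ containing $K^\times$; one calls $\mathcal M$ the \emph{norm group} of $K'$ and $K'$ the \emph{class field} of $\mathcal M$, and the Artin map is an isomorphism $\mathbb I_K/\mathcal M\cong\mathrm{Gal}(K'/K)$. An abelian extension $E/\mathbb Q$ is totally real if and only if its norm group contains $\mathbb R^\times$. Under the Artin maps the norm $N:\mathbb I_K\to\mathbb I_{\mathbb Q}$ corresponds to the restriction of automorphisms; in particular, the norm group of $KE/K$ is the preimage under $N$ of the norm group of $E/\mathbb Q$.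

By Lemma~\ref{lem:level}(a) the group $\widehat R^\times$ is open in $\widehat O_K^\times$, so $K^\times K_\infty^\times\widehat R^\times$ is open and of finite index. Let $H_R/K$ be its class field, the ring class field of $R$; it is the Hilbert class field if $R=O_K$. By Lemma~\ref{lem:level}(c),(d) with $d=1$, the group $N(\widehat R^\times)$ contains all $z\in\widehat{\mathbb Z}^\times$ with $z\equiv1\pmod F$, so $\mathbb Q^\times\mathbb R^\times N(\widehat R^\times)$ is open and of finite index in $\mathbb I_{\mathbb Q}$. Let $E/\mathbb Q$ be its class field.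

\begin{theorem}\label{thm:C}
Let $n\ge3$ and let the characteristic polynomial of $T$ be irreducible. Then $KE\subset H_R$ and $\kappa(T)=[H_R:KE]$. Moreover, $T$ is conjugacy distinguished if and only if $H_R=KE'$ for some totally real abelian extension $E'/\mathbb Q$.
\end{theorem}

\begin{proof}
The field $E$ is totally real because its norm group contains $\mathbb R^\times$. The norm $N$ maps $K^\times$, $K_\infty^\times$ and $\widehat R^\times$ into $\mathbb Q^\times$, $\mathbb R^\times$ and $N(\widehat R^\times)$. So the norm group of $KE/K$ contains that of $H_R/K$, and $KE\subset H_R$. The Artin maps identify the two groups in \eqref{eq:irreducible} with $\mathrm{Gal}(H_R/K)$ and $\mathrm{Gal}(E/\mathbb Q)$, and $N$ with restriction, whose kernel is $\mathrm{Gal}(H_R/KE)$. This gives the formula, and if $\kappa(T)=1$ we may take $E'=E$.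

Conversely, let $H_R=KE'$ with $E'/\mathbb Q$ totally real abelian. The norm group of $E'$ contains $\mathbb Q^\times\mathbb R^\times$. It contains $N(\widehat R^\times)$, because its preimage under $N$ is the norm group of $KE'=H_R$, which contains $\widehat R^\times$. So $E'\subset E$, $H_R=KE'\subset KE$, and $\kappa(T)=1$.
\end{proof}

\begin{example}\label{ex:cyclotomic}
Let $p\ge5$ be prime and let $T\in\mathrm{GL}_{p-1}(\mathbb Z)$ be the companion matrix of the cyclotomic polynomial $\Phi_p$. Then $\kappa(T)$ is the class number of $K=\mathbb Q(\zeta_p)$, so $T$ is conjugacy distinguished if and only if $p\le19$ \cite[Thm.~11.1]{Washington}.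

Indeed, $T$ is multiplication by $\zeta_p$ on $L=\mathbb Z[\zeta_p]=O_K$, so $R=O_K$ and the source in \eqref{eq:irreducible} is $\mathrm{Cl}(K)$. We show that $N$ is trivial on it. The group $N(\widehat R^\times)$ contains $(1+p\mathbb Z_p)\times\prod_{q\ne p}\mathbb Z_q^\times$, because $N(1+p\mathbb Z_p)=(1+p\mathbb Z_p)^{p-1}=1+p\mathbb Z_p$ and every prime $q\ne p$ is unramified. A prime ideal $\mathfrak q\nmid p$ has norm $\equiv1\pmod p$, since its residue field contains a primitive $p$-th root of unity; so $N(\mathfrak a)\equiv1\pmod p$ for every ideal $\mathfrak a$ coprime to $p$. Let $x\in\widehat K^\times$ be $1$ above $p$ and a local generator of $\mathfrak a$ elsewhere. Then $N(x)N(\mathfrak a)^{-1}\in\widehat{\mathbb Z}^\times$ has $p$-component $N(\mathfrak a)^{-1}\in1+p\mathbb Z_p$, so $N(x)\in\mathbb Q^\times N(\widehat R^\times)$. Every ideal class contains such an $\mathfrak a$.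
\end{example}

\subsection{Stabilized matrices and unboundedness}

Observation (iii) of Section~\ref{sec:example} holds in general: an identity block absorbs the determinant condition. For $S\in\mathrm{GL}_l(\mathbb Z)$, with any $l\ge1$, let $A_S,R_S,C_S,U_S$ be the objects of Sections~\ref{sec:cosets} and~\ref{sec:centralizer} formed with $S$ in place of $T$. For an order $R$ in a number field $K$, let $\mathrm{Pic}(R)$ be the group of invertible fractional $R$-ideals modulo principal ones. A fractional ideal is invertible if and only if it is locally principal, so $x\mapsto K\cap x\widehat R$ induces an isomorphism $\widehat K^\times/K^\times\widehat R^\times\cong\mathrm{Pic}(R)$.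

\begin{proposition}\label{prop:stable}
Let $S\in\mathrm{GL}_l(\mathbb Z)$ not have the eigenvalue $1$, let $n>l$, $n\ge3$, and $T=S\oplus I_{n-l}$. Then $\mathcal K(T)\cong\widehat C_S^\times/C_S^\times U_S$. If $S$ has irreducible characteristic polynomial, then $\mathcal K(T)\cong\mathrm{Pic}(R_S)$, so $S\oplus I_{n-l}$ is conjugacy distinguished if and only if $\mathrm{Pic}(R_S)=1$.
\end{proposition}

\begin{proof}
The off-diagonal blocks $X,Y$ of a matrix commuting with $T$ satisfy $SX=X$ and $YS=Y$, so they vanish because $S-1$ is invertible; this is where the hypothesis on the eigenvalue is used. Hence $A=A_S\times M_{n-l}(\mathbb Q)$ and $R=R_S\times M_{n-l}(\mathbb Z)$. The identity block contributes one new index $k$ with $K_k=\mathbb Q$, $m_k=n-l$, $e_k=1$, on which $\nu$ is the determinant. So $C=C_S\times\mathbb Q$, $U=U_S\times\widehat{\mathbb Z}^\times$ and $\delta(U)=\widehat{\mathbb Z}^\times$. Since $\mathbb A_f^\times=\mathbb Q^\times\widehat{\mathbb Z}^\times$, the condition $\delta(c)\in\mathbb Q^\times\delta(U)$ holds for all $c$, and the new factor $\mathbb A_f^\times/\mathbb Q^\times\widehat{\mathbb Z}^\times$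 of $\widehat C^\times/C^\times U$ is trivial. In the irreducible case $C_S=A_S$ is a field and $U_S=\widehat R_S^\times$.
\end{proof}

For the matrix $S$ of Section~\ref{sec:example} we have $R_S=\mathbb Z[\sqrt{10}]$, and the nontrivial element of $\mathrm{Pic}(R_S)$ is the class of $\mathfrak p$. To produce large Picard groups we use non-maximal orders. Let $K=\mathbb Q(\sqrt2)$, $O=\mathbb Z[\sqrt2]$, with $O^\times=\langle-1,1+\sqrt2\rangle$, and $O_f=\mathbb Z+fO=\mathbb Z[f\sqrt2]$ for $f\ge1$. There is an exact sequence
\begin{equation}\label{eq:pic}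
O^\times\to(O/f)^\times/(\mathbb Z/f)^\times\to\mathrm{Pic}(O_f)\to\mathrm{Pic}(O)\to1 .
\end{equation}
Indeed, the kernel of $\widehat K^\times/K^\times\widehat O_f^\times\to\widehat K^\times/K^\times\widehat O^\times$ is $K^\times\widehat O^\times/K^\times\widehat O_f^\times\cong\widehat O^\times/O^\times\widehat O_f^\times$, and $\widehat O_f^\times$ is the preimage of $(\mathbb Z/f)^\times$ under the surjection $\widehat O^\times\to(O/f)^\times$. For an odd prime $p$ the ring $O/p$ is $\mathbb F_{p^2}$ or $\mathbb F_p\times\mathbb F_p$, so $(O/p)^\times/\mathbb F_p^\times$ is cyclic of even order $p+1$ or $p-1$.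

\begin{corollary}\label{cor:unbounded}
For every fixed $n\ge3$ the number $\kappa(T)$ is unbounded on $\mathrm{GL}_n(\mathbb Z)$.
\end{corollary}

\begin{proof}
Let $f=p_1\cdots p_r$ with distinct odd primes $p_i$. Since $(O/f)^\times$ is finite, some positive power $\varepsilon$ of $1+\sqrt2$ and its inverse are congruent to $1$ modulo $f$, so $\varepsilon\in O_f^\times$. Let $S\in\mathrm{GL}_2(\mathbb Z)$ be the matrix of multiplication by $\varepsilon$ on $O_f$. As $\varepsilon$ is irrational, the characteristic polynomial of $S$ is irreducible, $A_S=K$, and $R_S=\{a\in K:aO_f\subset O_f\}=O_f$. The group $G=(O/f)^\times/(\mathbb Z/f)^\times$ is a product of $r$ cyclic groups of even order, so it maps onto $(\mathbb Z/2)^r$. The image of $O^\times$ in $G$ is cyclic, because $-1$ maps to $1$. So the cokernel of $O^\times\to G$ has order at least $2^{r-1}$, and by \eqref{eq:pic} it embeds in $\mathrm{Pic}(O_f)$. Proposition~\ref{prop:stable} gives $\kappa(S\oplus I_{n-2})=|\mathrm{Pic}(O_f)|\ge2^{r-1}$.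
\end{proof}

\begin{remark}\label{rem:n2}
For $n=2$ the proofs of Sections~\ref{sec:quotients}--\ref{sec:abelian} still show that $\mathcal K(T)$ counts the classes satisfying \eqref{eq:modm}, that is, the classes that no congruence quotient separates from $T$. This number can exceed $\kappa(T)=1$, so Theorem~\ref{thm:A} fails for $n=2$. Let $T$ be multiplication by $(1+\sqrt2)^5=41+29\sqrt2$ on $O_{29}$, so that $R=O_{29}$. Since $29\equiv5\pmod8$, the prime $29$ is inert in $K$ and $(O/29)^\times/\mathbb F_{29}^\times$ is cyclic of order $30$. The image of $O^\times$ in it has order dividing $5$, so $\mathrm{Pic}(R)$ contains an element of order $3$ by \eqref{eq:pic}. Every square in $\mathrm{Pic}(R)$ lies in the kernel \eqref{eq:irreducible}: if $N(x)=qu$ with $q\in\mathbb Q^\times$ and $u\in\widehat{\mathbb Z}^\times\subset\widehat R^\times$, then $N(x^2)=q^2u^2=q^2N(u)$. An element of order $3$ is a square, so $\mathcal K(T)\ne1$. By Proposition~\ref{prop:small} the corresponding classes are separated from $T$ by finite quotients of $\mathrm{GL}_2(\mathbb Z)$, and these do not factor through reduction modulo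 any $m$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BLS} Bass, Lazard and Serre, 1964.

\bibitem{Cohen} Cohen, \emph{A Course in Computational Algebraic Number Theory}.

\bibitem{Dyer} J.~L.~Dyer, \emph{Separating conjugates in free-by-finite groups}, J. London Math. Soc. (2) 20 (1979), 215--221.

\bibitem{EHO} Bettina Eick, Tommy Hofmann and E.~A.~O'Brien, \emph{The conjugacy problem in $GL(n,Z)$}, arXiv:1811.06190 (2018).

\bibitem{Lenstra} Lenstra, Bull. AMS 26 (1992).

\bibitem{Mennicke} Mennicke, 1965.

\bibitem{Washington} Washington, \emph{Introduction to Cyclotomic Fields}.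

\end{thebibliography}
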